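# Left Dead Ends Without Unique Factorization

## 1. Left dead ends, and why integers factor uniquely

We work with short partizan combinatorial games $G=\{G^{\mathcal L}\mid G^{\mathcal R}\}$ under misère play: a player who is unable to move on their turn wins. A game is a **Left end** if Left has no move in it. A **Left dead end** is a game every follower of which, including the game itself, is a Left end. So Left can never move, now or later, and a Left dead end is just a finite tree down which Right walks.

Since only Right's options matter, write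
$$[H_1,\dots,H_r]=\{\cdot\mid H_1,\dots,H_r\},$$
say "option" for "Right option", and let $H'$ denote an option of $H$. The game $0=[\ ]$ has no options. The integer $\overline n=[\,\overline{n-1}\,]$, with $\overline 0=0$, gives Right exactly $n$ consecutive moves; we write $n$ for $\overline n$. The game $[0,1]$ lets Right choose between making one move in total and making two.

In the disjunctive sum $G+H$ a player moves in exactly one summand, so the options of a sum of Left dead ends are all $G'+H$ and all $G+H'$. Sums of Left dead ends are Left dead ends.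

**Order.** $G\ge H$ means $o(G+F)\ge o(H+F)$ for every game $F$ (not only for Left dead ends $F$), where $o$ is the misère outcome ordered from Left's point of view. Concretely, for each $F$: if Left wins $H+F$ moving first, then she wins $G+F$ moving first; and if Left wins $H+F$ with Right moving first, then she wins $G+F$ with Right moving first. $G=H$ means $G\ge H$ and $H\ge G$. From the definition, $G\ge H$ implies $G+J\ge H+J$.

It is known that for Left dead ends this order and equality coincide with those taken modulo any universe containing the Left dead ends, such as the dead-ending universe. So the commutative monoid of values of Left dead ends, with identity $0$, does not depend on the choice of universe. From now on **"game" means Left dead end**, except for the test games $F$ in the proof of Lemma 1.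

**Factorization.** $A$ *divides* $B$, written $A\mid B$, if $B=A+C$ for some game $C$. An *atom* is a non-zero game that is not a sum of two non-zero games. A *factorization* of $G$ is an expression $G=G_1+\dots+G_k$ with every $G_i$ an atom, and $G$ is *uniquely factorizable* if any two factorizations agree up to the order of the summands (as values). The game $0$ is uniquely factorizable through the empty factorization. A *prime* is a non-zero $P$ such that $P\mid A+B$ implies $P\mid A$ or $P\mid B$.

The problem, taken from Alfie Davies, "On factorisations of Left dead ends", arXiv:2409.17871 (2024), is whether every Left dead end is uniquely factorizable. Equivalently: is this monoid a unique factorization (factorial) monoid?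

To compute anything we need a comparison test. Its proof is in Section 2.

**Lemma 1 (comparison test).** $G\ge H$ if and only if either $G$ and $H$ both have no options, or both have options and every option $G'$ of $G$ satisfies $G'\ge H'$ for some option $H'$ of $H$.

Think of a Challenger who moves in $G$ and a Responder who answers in $H$; the Responder needs the two games to end in the same round. The test may be applied to any forms representing the two values.

**Lengths.** Let $\Lambda(G)$ be the set of lengths of maximal plays of $G$ (from the root to a leaf). So $\Lambda(0)=\{0\}$ and $\Lambda(G)=1+\bigcup_{G'}\Lambda(G')$ for $G\neq 0$. Put $\mu(G)=\min\Lambda(G)$ and $\nu(G)=\max\Lambda(G)$. For example $\Lambda([0,1])=\{1,2\}$.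

* **(L1)** If $G\ge H$ then $\Lambda(G)\subseteq\Lambda(H)$, hence $\mu(G)\ge\mu(H)$ and $\nu(G)\le\nu(H)$. Indeed a length in $\Lambda(G)$ is $0$ only if $G$, and then $H$, has no options; otherwise it is $1+\ell$ with $\ell\in\Lambda(G')$, and $G'\ge H'$ for some $H'$, so by induction $\ell\in\Lambda(H')$ and $1+\ell\in\Lambda(H)$. Hence $\Lambda,\mu,\nu$ depend only on values. A maximal play of a sum interleaves maximal plays of the summands, so $\Lambda(G+H)=\Lambda(G)+\Lambda(H)$, and $\mu,\nu$ are additive. Moreover $\mu(G)=0$ iff $G=0$, and for options $\mu(G')\ge\mu(G)-1$, $\nu(G')\le\nu(G)-1$.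
* **(L2)** $G\ge 0$ iff $G=0$. For an integer $n\ge0$: $n\ge G$ iff $n\in\Lambda(G)$. For $n=0$ both sides say $G=0$; for $n\ge1$, $n\ge G$ says that $G\ne0$ and $n-1\ge G'$ for some $G'$, and we use induction. Also $G\ge n$ implies $\Lambda(G)=\{n\}$, by (L1). So for integers, $n\ge n'$ iff $n=n'$.

Two remarks follow. Since $\mu$ is additive and positive on non-zero games, any game with $\mu(G)=1$ is an atom. And every non-zero game has a factorization: if it is not an atom, split it, and induct on $\mu$.

**Proposition 2.** Every integer is uniquely factorizable: the only factorization of $n$ is $1+\dots+1$.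

*Proof.* First, a game $G$ with $\Lambda(G)=\{a\}$ equals $a$. This is clear for $a=0$. For $a\ge1$ every option has length set $\{a-1\}$, so it equals $a-1$ by induction, and both comparisons $G\ge a$, $a\ge G$ pass the test. In particular the sum of the integers $m$ and $n$, with length set $\{m+n\}$, is the integer $m+n$.

Now let $n=A_1+\dots+A_m$ with atoms $A_i$. Then $\Lambda(A_1)+\dots+\Lambda(A_m)=\{n\}$, so each $\Lambda(A_i)$ is a single number $a_i\geq1$ and $A_i=a_i=1+\dots+1$. As $A_i$ is an atom, $a_i=1$. Finally $1$ is an atom because $\mu(1)=1$. $\square$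

What changes in general? The proof used that the length set determined the value. That is already false for very small games. Both $[0,1,2]$ and $[0,[0,1]]$ have length set $\{1,2,3\}$. We have $[0,1,2]\ge[0,[0,1]]$, since $0\geq 0$, $1\ge[0,1]$ and $2\ge[0,1]$ by (L2). But $[0,[0,1]]\not\ge[0,1,2]$, because the option $[0,1]$ has two lengths and so is not $\ge$ any integer. So we need finer tools.

## 2. The comparison test and cancellation

*Proof of Lemma 1.* Let $\sqsupseteq$ be the relation defined recursively by the criterion of the lemma. We show that $\sqsupseteq$ and $\ge$ agree.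

**Step 1: $G\sqsupseteq H$ implies $G\ge H$.** The purpose is to transfer winning strategies. By induction on the total size of $G,H,F$ we show: (a) if Left wins $H+F$ moving first, she wins $G+F$ moving first; (b) if Left wins $H+F$ with Right moving first, she wins $G+F$ with Right moving first.

For (a): if Left has no move in $F$, she has no move in $G+F$ and wins at once. Otherwise she must move in $H+F$, necessarily in $F$, so she has a winning move to some $H+F^L$. By (b), she wins $G+F^L$ with Right moving first, so moving to it wins.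

For (b): if Right had no move in $G+F$, then $G=0$, so $H=0$ by the criterion, and Right would have no move in $H+F$ and would win it, a contradiction. So Right has a move. If he moves to $G+F^R$, then Left wins $H+F^R$ moving first, hence wins $G+F^R$ by (a). If he moves to $G'+F$, choose $H'$ with $G'\sqsupseteq H'$; Left wins $H'+F$ moving first, hence wins $G'+F$ by (a).

**Step 2: $G\ge H$ implies $G\sqsupseteq H$.** We show the contrapositive: if $G\not\sqsupseteq H$, there is a game $F$ such that Left wins $H+F$ with Right moving first, while Right, moving first, wins $G+F$. Induct on the sizes of $G$ and $H$.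

* If $G=0\ne H$, take $F=0$. In $H$ Right moves and then Left, unable to move, wins. In $0$ Right cannot move and wins.
* If $G\ne0=H$, let $N$ be the game with exactly $N>\nu(G)$ consecutive Left moves and no Right moves, and let $F=\{N\mid0\}$. In $0+F$ Right must move to $0$, and Left, unable to move, wins. In $G+F$ Right moves to some $G'+F$; Left's only move is to $G'+N$. From then on Right plays in $G'$ until he cannot move on his turn, and wins. Left always has a move in $N$ meanwhile, because Right makes fewer than $\nu(G)<N$ further moves.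
* If both are non-zero, there is $G'$ with $G'\not\sqsupseteq H_i$ for all options $H_1,\dots,H_r$ of $H$, where $r\ge1$. Take $F_i$ by induction for the pair $(G',H_i)$ and put $F=\{F_1,\dots,F_r\mid\cdot\}$. In $H+F$ Right must move to some $H_i+F$; Left moves to $H_i+F_i$ and wins. In $G+F$ Right moves to $G'+F$; Left must move to some $G'+F_i$, and Right, moving first there, wins. $\square$

We collect four more tools.

* **(L3) Adding 1.** For each option $H'$ of $H$ we have $[H']\ge H$, directly from the test. Moreover $1+H=[H]$. The options of $1+H$ are $H$ and the games $1+H'$; by induction $1+H'=[H']\ge H$. So every option of $1+H$ is $\ge H$, giving $1+H\ge[H]$, and $[H]\ge1+H$ since $H$ is an option of $1+H$. Consequently: **if $T$ is an option of $G$, then $1+T\ge G$**; $1+G\ge H$ iff $H\ne0$ and $G\ge$ some $H'$; and $G\ge1+H$ iff $G\ne0$ and all options of $G$ are $\ge H$.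

* **(L4) Cancellation.** $G+J\ge H+J$ implies $G\ge H$. Induct on $\nu(G)$. If $G=0$, then $\mu(J)\ge\mu(H)+\mu(J)$, so $H=0$. If $H=0$, then $\nu(G)+\nu(J)\le\nu(J)$, so $G=0$. Otherwise take an option $G'$; we need some $H'\le G'$. The option $G'+J$ is $\ge$ some $H'+J$, and then $G'\ge H'$ by induction, or it is $\ge H+J_1$ with $J_1$ an option of $J$. In the latter case $G'+J_1$, being an option of $G'+J$, is $\ge$ some $H'+J_1$, and we are done by induction, or $\ge H+J_2$ with $J_2$ an option of $J_1$; then look at $G'+J_2$, and so on. Since $J$ is finite, the second alternative cannot recur forever.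

* **(L5) Copycat.** If $y'$ is an option of $y$ and $y+\alpha\ge y'+W$, then $\alpha\ge W'$ for some option $W'$ of $W$. The option $y'+\alpha$ of the left side is $\ge$ some $y'+W'$, and then we cancel $y'$, or it is $\ge y''+W$ with $y''$ an option of $y'$. In the second case we are in the original situation with $(y',y'')$ in place of $(y,y')$. This terminates since $y$ is finite.

* **(L6) Minimal options.** Call an option $T$ of $G$ *minimal* if every option $T_1$ of $G$ with $T_1\le T$ equals $T$. If $T$ is minimal in $G$ and $G=H$, then some option of $H$ equals $T$: we have $T\ge H'$ for some $H'$ and $H'\ge T_1$ for some option $T_1$ of $G$, so $T_1=T=H'$. For example, in $[0,1,[0,1]]$ the option $1$ is not minimal, since $1\ge[0,1]$. The options $0$ and $[0,1]$ are minimal: $0\ge T_1$ forces $T_1=0$, and $[0,1]$ is not $\ge$ any integer.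

Here is (L6) at work. Let $G=[0,1]$ and suppose $G+G=A+B$ with $A,B\ne0$. The options of $G+G$ are $G$ and $1+G$, and $G\not\ge1+G$ since $0\not\ge1$. So $G$ is minimal, and some option of $A+B$, say $A'+B$, equals $G$. As $\mu(G)=1$ and $\mu(B)\ge1$, we get $A'=0$ and $B=G$, and then $A=G$ by cancellation. Thus $G+G$ is uniquely factorizable.

## 3. The atom 1 is prime, and where that proof stops

A monoid with factorizations and cancellation would be factorial if every atom were prime: an atom of one factorization would divide some atom of the other, so would equal it, and could be cancelled. So let us try to prove atoms prime, starting with the smallest.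

**Proposition 3.** $1$ is prime.

*Proof.* Let $1+C=A+B$, that is, $[C]=A+B$. From $[C]\ge A+B$, the option $C$ is $\ge$ some option of $A+B$, say $C\ge A'+B$. From $A+B\ge[C]$, every option of $A+B$ is $\ge C$; in particular every option $A''$ of $A$ satisfies $A''+B\ge C\ge A'+B$, so $A''\ge A'$ by cancellation. Hence all options of $A$ are $\ge A'$, which gives $A\ge[A']$. Since also $[A']\ge A$, we get $A=[A']=1+A'$. $\square$

Now replace $1$ by an arbitrary atom $P$ and suppose $P+C=A+B$. The line that stops working is "every option of $A+B$ is $\ge C$". It used that $1+C$ can be written with a single option. In general $P+C$ has several incomparable minimal options. We learn only that each $A''+B$ is $\ge$ *one* of them, and different minimal options may be matched by moves in different summands of $A+B$. We can no longer compare $A''$ with a fixed $A'$.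

This is a real obstruction, as the following theorems say.

**Theorem A.** Not every Left dead end is uniquely factorizable, so the monoid of Left dead ends is not factorial.

**Theorem B.** Let $X,Y$ be the games defined in Section 6.

1. The atom $Y$ is not prime (in contrast to $\overline 1$). In fact there are infinitely many Left dead ends $P$ for which $Y\mid P+X$ while $Y\nmid P$ and $Y\nmid X$.
2. For every $n$ there are infinitely many Left dead ends with at least $n+1$ distinct factorizations. So, although each Left dead end has only finitely many factorizations, their number is unbounded.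

## 4. A two-option version of adding 1

The operation $T\mapsto[T]$ satisfies $[T]+S=[T+S]$, because $[T]=1+T$. More generally $T\mapsto[T+L]=1+T+L$ is addition of a fixed game. One option per bracket gives nothing new, so allow two. Fix games $L,M$ and put
$$R=[L,M],\qquad \varphi(T)=[\,T+L,\;T+M\,].$$
If for some $X,Y$ we had $\varphi(Y)+X=\varphi(X+Y)=\varphi(X)+Y$, then $Y$ would divide $\varphi(Y)+X$. We would want in addition that $Y$ is an atom and divides neither $\varphi(Y)$ nor $X$. When does the identity hold?

**Lemma 4.** For games $X_1,X_2$ we have $\varphi(X_2)+X_1=\varphi(X_1+X_2)$ if and only if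
$$\text{every option } T \text{ of } X_1 \text{ satisfies } \varphi(X_2)+T\ge X_1+X_2+Z \text{ for some } Z\in\{L,M\}. \tag{1}$$

*Proof.* The options of $\varphi(X_2)+X_1$ are $X_1+X_2+L$, $X_1+X_2+M$ and all $\varphi(X_2)+T$. The first two are exactly the options of $\varphi(X_1+X_2)$. So $\varphi(X_1+X_2)\ge\varphi(X_2)+X_1$ always, and the reverse inequality is condition (1). $\square$

The options of $\varphi(T)$ are among those of $T+R$, so
$$\varphi(T)\ge T+R. \tag{2}$$
This suggests a direct approach to (1). Call an option $T$ of $X_1$ *cheap* if $R+T\ge X_1+Z$ for some $Z\in\{L,M\}$. If $T$ is cheap, then $\varphi(X_2)+T\ge X_2+R+T\ge X_2+X_1+Z$, so (1) holds for $T$, whatever $X_2$ is. For instance, if $L=M$ then $R=1+L$ and every option is cheap, since $1+T\ge X_1$.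

The sensible first attempt is therefore to build $X$ and $Y$ with all options cheap. It fails at an exact point: if all options of $Y$ are cheap, then Lemma 4 with $X_1=Y$, $X_2=0$, and $\varphi(0)=R$, gives $\varphi(Y)=R+Y$. So $Y\mid\varphi(Y)$, and the identity $\varphi(Y)+X=\varphi(X)+Y$ proves nothing.

The way past this is to give $X$ and $Y$ one common option $g$ that is *not* cheap for $Y$, all other options being cheap. For $g$, condition (1) must be proved using the strength of $\varphi(X_2)$ beyond $X_2+R$. The tool is a chain of positions in which the Challenger plays on in $g$ and the Responder follows on the other side: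

$$\begin{array}{lcccccccc}
\text{Challenger:}&\varphi(X_2)+g&\to&\varphi(X_2)+v&\to&\varphi(X_2)+p&\to&\varphi(X_2)\\
\text{Responder:}&X_2+X_1+L&\to&X_2+g+L&\to&X_2+e+L&\to&g+e+L
\end{array}$$

At the end, $\varphi(X_2)$ must be at least $g+e+L$. This last inequality can hold because $X_2$ is itself large: we shall arrange $X_2\ge v+e$ with $v$ an option of $g$. The same inequality will be the handle for proving $Y\nmid\varphi(Y)$.

## 5. Long integer tails

From here on fix an integer $k\ge1000$, let
$$A_L=\{1,20\},\qquad A_M=\{1,5\},\qquad A=\{1,5,20\},$$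
$$L=[k,\,k+19],\qquad M=[k,\,k+4],$$
and $R=[L,M]$, $\varphi(T)=[T+L,T+M]$ as above. For $Z\in\{L,M\}$ the options of $Z$ are the integers $k-1+a$ with $a\in A_Z$.

The purpose of the large $k$ is to reduce comparisons involving $L,M,R$ to a few comparisons of small games. With $U=0$ the mechanism is visible at once: if $1\ge W$ and $5\ge W$, then $M\ge W+k$, because $W+k=[W+k-1]$, and the options of $M$ are $1+(k-1)$ and $5+(k-1)$, both $\ge W+(k-1)$.

**Lemma 5.** Let $\nu(U)<k-1$.

(a) If $a+U\ge W$ for all $a\in A_Z$, then $Z+U\ge W+k$.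

(b) If $1+a+U\ge W$ for all $a\in A$, then $R+U\ge W+k$.

*Proof.* **Observation.** If $n+U\ge W$ with $n\ge1$, and $U'$ is an option of $U$, then $(n+1)+U'\ge W$. Indeed $n+U'$ is an option of $n+U$, so $n+U'\ge W'$ for some $W'$, and $(n+1)+U'\ge1+W'\ge W$.

**Part (a).** To have an induction, we prove more: *if $\nu(U)<r\le k$ and $(k-r)+a+U\ge W$ for all $a\in A_Z$, then $Z+U\ge W+r$.* The case $r=k$ is (a). Since $r\ge1$, $W+r=[W+r-1]$, so we must show that every option of $Z+U$ is $\ge W+r-1$.

* The options from $Z$: $(k-1+a)+U=(r-1)+\big((k-r)+a+U\big)\ge(r-1)+W$.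
* The options $Z+U'$: here $U\ne0$, so $r\ge2$, and $\nu(U')<r-1$. By the observation with $n=(k-r)+a$ we have $(k-(r-1))+a+U'\ge W$ for all $a\in A_Z$. By induction $Z+U'\ge W+(r-1)$.

**Part (b).** Similarly: *if $\nu(U)+1<r\le k$ and $(k-r)+1+a+U\ge W$ for all $a\in A$, then $R+U\ge W+r$.* Again every option of $R+U$ must be $\ge W+r-1$.

* The options $Z+U$: apply the claim in (a) with $r-1$ in place of $r$. Its hypotheses are $\nu(U)<r-1$ and $(k-r+1)+a+U\ge W$ for $a\in A_Z$, which we have.
* The options $R+U'$: $\nu(U')+1<r-1$, and by the observation $(k-(r-1))+1+a+U'\ge W$ for all $a\in A$. By induction $R+U'\ge W+r-1$. $\square$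

Part (b) tells us how to make cheap options: put them in blocks $\{a+G:a\in A\}$.

**Lemma 6.** Suppose $a'+G$ is an option of $X_1$ for every $a'\in A$, and $19+\nu(G)<k-1$. Then each option $a+G$ with $a\in A$ is cheap in $X_1$.

*Proof.* Choose $Z$ with $a\in A_Z$. By (L3), $R+a+G=[R+(a-1)+G]$. So for $R+a+G\ge X_1+Z$ it suffices that $R+(a-1)+G$ is $\ge$ the option $X_1+(k-1+a)$ of $X_1+Z$. Apply Lemma 5(b) with $U=(a-1)+G$ and $W=X_1+(a-1)$. The hypothesis is $1+a'+(a-1)+G\ge X_1+(a-1)$ for all $a'\in A$, and it holds since $1+(a'+G)\ge X_1$. The conclusion is $R+(a-1)+G\ge X_1+(a-1)+k$. $\square$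

## 6. The small games

Let $\Theta=\{1,4,5,8,16,19,20,23,59\}$ and define
$$\begin{aligned}
c&=[x-1:x\in\Theta]=[0,3,4,7,15,18,19,22,58],\\
b&=[0,c],\qquad p=[0,b],\qquad q=[0,b,c],\\
v&=[\,p,\;3+b,\;7+b,\;22+b\,],\qquad d=[\,q,\;3+b,\;7+b,\;22+b\,],\\
e&=[\,p,\;d,\;4+q,\;b+b\,],\\
g&=[\,v,\;e,\;4+v,\;4+b,\;8+b,\;12+b,\;23+b,\;27+b,\;42+b\,].
\end{aligned}$$
Here $\{3,7,22\}=\{j+2:j\in A\}$ and $\{4,8,12,23,27,42\}=\{i+j+2:i,j\in A\}$. Let $\mathcal U$ be the set of options of $g$ other than $v$. For a finite set $\mathcal G$ of games let $Y_{\mathcal G}=[\,g,\;a+G\;(a\in A,\ G\in\mathcal G)\,]$, and put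
$$Y=Y_{\mathcal G_0},\quad\mathcal G_0=\{3+g\}\cup\mathcal U,\qquad\qquad X=Y_{\mathcal G_1},\quad\mathcal G_1=\mathcal G_0\cup\{5+e\}.$$
So $X$ and $Y$ both have the options $g$; $4+g$, $8+g$, $23+g$; and $a+U$ for $a\in A$, $U\in\mathcal U$. The game $X$ has in addition $6+e$, $10+e$, $25+e$. Apart from $g$, all options come in blocks $\{a+G:a\in A\}$. The extra block makes $X\ne Y$.

**Length sets.** From the definitions, $\Lambda(c)=\Theta$ and
$$\begin{aligned}
\Lambda(b)&=\{1\}\cup(1+\Theta)=\{1,2,5,6,9,17,20,21,24,60\},\\
\Lambda(p)&=\{1\}\cup(1+\Lambda(b))=\{1,2,3,6,7,10,18,21,22,25,61\},\\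
\Lambda(q)&=\Lambda(p)\cup(1+\Theta)=\{1,2,3,5,6,7,9,10,17,18,20,21,22,24,25,60,61\},\\
1+\Lambda(p)&=\{2,3,4,7,8,11,19,22,23,26,62\}\subseteq\Lambda(v).
\end{aligned}$$
The extreme lengths are as follows.

| | $b$ | $p$ | $q$ | $v$ | $d$ | $e$ | $g$ | $Y$ | $X$ |
|---|---|---|---|---|---|---|---|---|---|
| $\mu$ | 1 | 1 | 1 | 2 | 2 | 2 | 3 | 4 | 4 |
| $\nu$ | 60 | 61 | 61 | 83 | 83 | 121 | 122 | 146 | 147 |

The maxima of $v$ and $d$ come from $22+b$, that of $e$ from $b+b$, that of $g$ from $e$, that of $Y$ from $23+g$ (with $23+122=145$), and that of $X$ from $25+e$ (with $25+121=146$). In particular $X\ne Y$ while $\mu(X)=\mu(Y)$.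

Two absences will be decisive later:
$$5\notin\Lambda(p),\qquad 21\notin\Lambda(e). \tag{3}$$
The first is read off. For the second we need $20\notin\Lambda(p)\cup\Lambda(d)\cup(4+\Lambda(q))\cup(\Lambda(b)+\Lambda(b))$. First, $20\notin\Lambda(p)$. Next, $20\in\Lambda(d)$ would need $19\in\Lambda(q)$, or $19-3=16\in\Lambda(b)$, or $19-7=12\in\Lambda(b)$ (the option $22+b$ is too long), and none holds. Next, $16\notin\Lambda(q)$. Finally, $20\in\Lambda(b)+\Lambda(b)$ would need one of $20-1,20-2,20-5,20-6,20-9,20-17$, that is $19,18,15,14,11,3$, to lie in $\Lambda(b)$, and none does (the element $20$ would leave $0$).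

**Inequalities that hold.** The purpose of (P1)–(P9) is to reach the last two, which say that $X$ and $Y$ dominate two specific sums. In each case we match every option of the left side with an option of the right side. Recall that an integer $n$ is $\ge H$ exactly when $n\in\Lambda(H)$. Letters $j,a,i,i'$ run over $A$.

**(P1)** $b\ge q$ and $p\ge q$. The options $0,c$ of $b$, and $0,b$ of $p$, are options of $q$.

**(P2)** $v\ge p+p$ and $v\ge p+q$. Both $p$ and $p+b$ are options of $p+p$ (from $p\to0$ and $p\to b$) and of $p+q$ (from $q\to0$ and $q\to b$). The option $p$ of $v$ is matched by $p$. The option $(j+2)+b$ is $\ge p+b$, since $3,7,22\in\Lambda(p)$.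

**(P3)** $v\ge d$. We have $p\ge q$, and the other options coincide.

**(P4)** $d\ge c+q$. The option $q$ of $d$ is matched by $0+q$ (from $c\to0$). The option $(j+2)+b$ is $\ge(j+2)+q$, an option of $c+q$ since $3,7,22$ are options of $c$.

**(P5)** $e\ge b+q$. The options of $b+q$ include $q$ (from $b\to 0$), $c+q$ and $b+b$. We have $p\ge q$; $d\ge c+q$ by (P4); $4+q\ge c+q$ since $4\in\Theta$; and $b+b$ is matched by itself.

**(P6)** $g\ge b+d$. The options of $b+d$ include $d$, $c+d$, $b+q$ and $b+((j+2)+b)$. We have $v\ge d$; $e\ge b+q$; $4+v\ge c+d$ since $4\ge c$ and $v\ge d$. Each remaining option of $g$ has the form $a+(j+2)+b$ and is $\ge b+((j+2)+b)$, since $1,5,20\in\Lambda(b)$.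

**(P7)** $g\ge p+e$. The options of $p+e$ include $p+p$, $e$ (from $p\to0$), $p+(4+q)$ and $p+(b+b)$. We have $v\ge p+p$; $e\ge e$; $4+v\ge 4+p+q$ by (P2). A remaining option $a+j+2+b$ is $\ge p+(b+b)$ provided $a+j+2\in\Lambda(p)+\Lambda(b)$, and indeed
$$4=3+1,\quad 8=7+1,\quad 12=10+2,\quad 23=22+1,\quad 27=25+2,\quad 42=22+20,$$
with first summands in $\Lambda(p)$ and second summands in $\Lambda(b)$.

**(P8)** $Y\ge v+e$ and $X\ge v+e$. The options of $v+e$ include $p+e$, $((j+2)+b)+e$, $v+(4+q)$ and $v+(b+b)$. Go through the options of $Y$ and $X$.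

* $g\ge p+e$ by (P7).
* $(j+3)+g\ge((j+2)+b)+e$. This follows from $1+g\ge b+e$, which holds because $g\ge b+d$ by (P6) and $b+d$ is an option of $b+e$.
* $1+e\ge p+e$, as $1\in\Lambda(p)$. Also $5+e\ge(3+b)+e$ and $20+e\ge(3+b)+e$, as $5-3=2$ and $20-3=17$ lie in $\Lambda(b)$.
* $a+(4+v)\ge v+(4+q)$, as $1,5,20\in\Lambda(q)$.
* $a+(i+i'+2)+b\ge v+(b+b)$, provided $a+i+i'+2\in\Lambda(v)+\Lambda(b)$. The ten possible values are
$$\begin{gathered}5=4+1,\quad 9=8+1,\quad 13=11+2,\quad 17=11+6,\quad 24=23+1,\\ 28=26+2,\quad 32=26+6,\quad 43=23+20,\quad 47=26+21,\quad 62=2+60,\end{gathered}$$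
with first summands in $1+\Lambda(p)\subseteq\Lambda(v)$ and second summands in $\Lambda(b)$.
* For $X$ only: $(a+5)+e\ge p+e$, as $6,10,25\in\Lambda(p)$.

**(P9)** $Y\ge g+q$ and $X\ge g+q$. The options of $g+q$ include $g$ (from $q\to0$), $g+c$ and $U+q$ for $U\in\mathcal U$. We have $g\ge g$; $t+g\ge g+c$ for $t=4,8,23\in\Theta$; $a+U\ge U+q$ since $1,5,20\in\Lambda(q)$. For $X$ only: $(a+5)+e\ge e+q$, as $6,10,25\in\Lambda(q)$.

## 7. The identity $\varphi(Y)+X=\varphi(X)+Y$

**Proposition 7.** Let $X_1,X_2\in\{X,Y\}$. For every option $T$ of $X_1$ there is $Z\in\{L,M\}$ with $\varphi(X_2)+T\ge X_2+X_1+Z$.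

*Proof.* Every game $U$ to which Lemma 5 is applied below, directly or through Lemma 6, is built from the games of Section 6 and has $\nu(U)\le147<k-1$: the longest are $X$, with $\nu=147$, and $19+(5+e)$, with $\nu=145$.

**Step 1: the options in blocks.** These should be cheap. Let $T=a+G$ with $a\in A$ and $G$ in the defining set ($\mathcal G_0$ or $\mathcal G_1$) of $X_1$. By Lemma 6, $T$ is cheap, so $\varphi(X_2)+T\ge X_2+R+T\ge X_2+X_1+Z$ for some $Z$.

It remains to treat $T=g$, for which we use $Z=L$. We climb the chain of Section 4 from its end.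

**Step 2: the end of the chain.** The purpose is to show that $\varphi(X_2)$ alone is large enough:
$$\varphi(X_2)\ge g+e+L. \tag{4}$$
The left side has two options. First, $X_2+L\ge v+e+L$ by (P8), and $v+e+L$ is an option of $g+e+L$. Second, we claim $X_2+M\ge g+e+k$, which is again an option of $g+e+L$. By Lemma 5(a) with $Z=M$, $U=X_2$, $W=g+e$, it suffices that $1+X_2\ge g+e$ and $5+X_2\ge g+e$. The former holds since $X_2\ge v+e$, an option of $g+e$. For the latter, $4+X_2\ge g+(4+q)$ by (P9), and $g+(4+q)$ is an option of $g+e$, so $5+X_2=1+(4+X_2)\ge g+e$.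

**Step 3: one move earlier.** We show
$$\varphi(X_2)+p\ge X_2+e+L. \tag{5}$$
The options of the left side are matched as follows.

* $X_2+L+p$ is the option of the right side from $e\to p$.
* $X_2+M+p\ge X_2+e+k$ by Lemma 5(a): $1+p\ge e$ because $p$ is an option of $e$; and $5+p=1+(4+p)\ge e$ because $4+p\ge4+q$, an option of $e$.
* $\varphi(X_2)+b\ge X_2+(b+b)+L$, the option from $e\to b+b$. By (2), $\varphi(X_2)+b\ge X_2+R+b$, so we need $R\ge b+L$. The option $L$ of $R$ is matched by $L$ (from $b\to0$). The option $M$ satisfies $M\ge b+k$ by Lemma 5(a) with $U=0$, $W=b$, since $1,5\in\Lambda(b)$.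
* $\varphi(X_2)+0\ge g+e+L$, the option from $X_2\to g$, by (4).

**Step 4: two moves earlier.** We show
$$\varphi(X_2)+v\ge X_2+g+L. \tag{6}$$

* $X_2+L+v$ is the option from $g\to v$.
* $X_2+M+v\ge X_2+g+k$ by Lemma 5(a): $1+v\ge g$ and $5+v=1+(4+v)\ge g$, as $v$ and $4+v$ are options of $g$.
* $\varphi(X_2)+h$ with $h=(j+2)+b$: it is $\ge X_2+R+h\ge X_2+g+k$ by Lemma 5(b), because for each $a\in A$ the game $a+h=a+j+2+b$ is an option of $g$, so $1+a+h\ge g$.
* $\varphi(X_2)+p\ge X_2+e+L$, the option from $g\to e$, by (5).

**Step 5: the option $T=g$.** We show $\varphi(X_2)+g\ge X_2+X_1+L$.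

* $X_2+L+g$ is the option from $X_1\to g$.
* $X_2+M+g\ge X_2+X_1+k$ by Lemma 5(a): $1+g\ge X_1$ and $5+g=1+(4+g)\ge X_1$, as $g$ and $4+g$ are options of $X_1$.
* $\varphi(X_2)+U$ with $U\in\mathcal U$: it is $\ge X_2+R+U\ge X_2+X_1+k$ by Lemma 5(b), because $a+U$ is an option of $X_1$ for each $a\in A$.
* $\varphi(X_2)+v\ge X_2+g+L$, the option from $X_1\to g$, by (6). $\square$

**Corollary 8.** $\varphi(X_2)+X_1=\varphi(X_1+X_2)$ for $X_1,X_2\in\{X,Y\}$. Hence $\varphi(Y)+X=\varphi(X+Y)=\varphi(X)+Y$.

*Proof.* Proposition 7 is condition (1) of Lemma 4. $\square$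

## 8. $Y$ divides neither $\varphi(Y)$ nor $X$

**Proposition 9.** $Y\nmid\varphi(Y)$ and $Y\nmid X$.

*Proof.* **Step 1: reduce to a statement without $Y$.** Suppose $\varphi(Y)=Y+\alpha$. By (4) with $X_2=Y$, $Y+\alpha\ge g+(e+L)$, and $g$ is an option of $Y$. Copycat (L5) gives $\alpha\ge W'$ for some option $W'$ of $e+L$. Thus $\varphi(Y)\ge Y+W'$. For each $Z\in\{L,M\}$ the option $Y+Z$ of $\varphi(Y)$ is then $\ge$ some option of $Y+W'$. If that option is $Y+W''$ with $W''$ an option of $W'$, cancel $Y$ to get $Z\ge W''$. If it is $Y_i+W'$ with $Y_i$ an option of $Y$, then $Y+Z\ge Y_i+W'$, and copycat gives $Z\ge W''$ for some option $W''$ of $W'$. In both cases: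

$$\text{each of } L \text{ and } M \text{ is } \ge \text{ some option of } W'. \tag{7}$$

**Step 2: rule out every $W'$.** Recall $\Lambda(L)=\{k+1,k+20\}$ and $\Lambda(M)=\{k+1,k+5\}$, so $\mu(L)=\mu(M)=k+1$; neither can be $\ge$ a game with larger $\mu$. The options $W'$ of $e+L$ are the following.

* $W'=p+L$. Its options are $L$, $b+L$, $p+k$ and $p+k+19$; we check that $M$ is $\ge$ none of them. $M\not\ge L$, since the option $k+4$ of $M$ is neither $\ge k$ nor $\ge k+19$. The minimum lengths $\mu(b+L)=k+2$ and $\mu(p+k+19)=k+20$ exceed $\mu(M)$. And $M\ge p+k$ would give $k+5\in k+\Lambda(p)$, i.e. $5\in\Lambda(p)$, contradicting (3).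
* $W'=d+L$, $(4+q)+L$ or $(b+b)+L$. Here $\mu(W')\ge k+3$, so the options of $W'$ have $\mu\ge k+2>\mu(M)$.
* $W'=e+k$. If $L\ge W''$ for an option $W''$ of $W'$, then $1+L\ge W'$, so $k+21\in k+\Lambda(e)$, i.e. $21\in\Lambda(e)$, contradicting (3).
* $W'=e+k+19$. Here $\mu(W')=k+21$, so its options have $\mu\ge k+20>\mu(M)$.

So (7) fails for every $W'$, and $Y\nmid\varphi(Y)$.

**Step 3: $X$.** If $X=Y+S$, then $\mu(X)=\mu(Y)$ gives $\mu(S)=0$, so $S=0$ and $X=Y$. But $\nu(X)=147\ne146=\nu(Y)$. $\square$

This also confirms the plan of Section 4: all options of $Y$ other than $g$ are cheap, so if $g$ were cheap too, $Y$ would divide $\varphi(Y)$.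

## 9. $Y$ is an atom

The strategy is that of the example $[0,1]+[0,1]$: minimal options of a sum must reappear among the options $G'+H$, $G+H'$, and length counts restrict them. We go up through $v$, $g$ and $Y$, and first record which inequalities fail.

**(N0)** $b\not\ge c$, $p\not\ge c$, $1+b\not\ge c$. The options of $c$ are integers, and a game with several lengths is not $\ge$ an integer, by (L2). But $b$ has the option $c$; $p$ has the option $b$; and $1+b=[b]$ has the option $b$; both $c$ and $b$ have several lengths.

Also $q\not\ge b$: the option $b$ of $q$ is neither $\ge0$ nor $\ge c$. And $q\not\ge p$: the option $c$ of $q$ is not $\ge0$, and $c\ge b$ would need the option $3$ of $c$ to be $\ge0$ or $\ge c$, while $3\notin\Theta$.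

**(N1)** $d\not\ge p$, since the option $q$ of $d$ is neither $\ge0$ nor $\ge b$. Also $d\not\ge p+b$: the options of $p+b$ are $b$, $b+b$, $p$, $p+c$. As $\mu(q)=1$, $q$ could only be $\ge$ those with $\mu\le1$, namely $b$ and $p$, and (N0) excludes both. Hence **$e\not\ge p+p$**: the options of $p+p$ are $p$ and $p+b$, and the option $d$ of $e$ is $\ge$ neither.

**(N2)** **$v\not\ge e$.** The option $3+b=[2+b]$ of $v$ is not $\ge$ any option of $e$:

* $3+b\ge p$ needs $2+b\ge0$, which is false, or $2+b\ge b$, i.e. $2\ge0$, which is false.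
* $3+b\ge d$ needs $2+b\ge q$ or $2+b\ge n+b$ with $n\in\{3,7,22\}$. The latter gives $2\ge n$, false. As $2+b=[1+b]$, the former needs $1+b\ge0$, or $1+b\ge b$ (i.e. $1\ge0$), or $1+b\ge c$; all are false, the last by (N0).
* $3+b\ge4+q$ is false, since $\mu(3+b)=4<5=\mu(4+q)$.
* $3+b\ge b+b$ needs $3\ge b$, i.e. $3\in\Lambda(b)$, false.

**(N3)** **$e\not\ge v$.** The option $d$ of $e$ is not $\ge p$, and $\mu(d)=2<\mu(n+b)$ for $n\in\{3,7,22\}$.

**Lemma 10.** $v$ is an atom.

*Proof.* The options $p$ and $3+b$ are minimal in $v$. For $p$: it is the only option with $\mu\le1$. For $3+b$: it is not $\ge p$ by (N2), and the options $7+b,22+b$ have $\mu\ge8>4=\mu(3+b)$.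

Let $v=G+H$ with $G,H\ne0$. By (L6) and symmetry, $p=G'+H$ for an option $G'$. As $\mu(p)=1$ and $\mu(H)\ge1$, we get $G'=0$ and $H=p$; then $\mu(G)=2-1=1$. So $v=G+p$, and by (L6) the game $3+b$ equals one of the options of $G+p$:

* $G$, impossible since $\mu(G)=1\ne4$;
* $G+b$, which gives $G=3$ by cancellation, impossible since $\mu(G)=1$;
* $G_1+p$ with $G_1$ an option of $G$. Then $\mu(G_1)=4-1=3$ but $\nu(G_1)=63-61=2$, impossible. $\square$

**Lemma 11.** $g$ is an atom.

*Proof.* The options of $g$ with $\mu\le2$ are $v$ and $e$. By (N2) and (N3) neither is $\ge$ the other, so both are minimal and $v\ne e$.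

Let $g=G+H$ with $G,H\ne0$. By (L6) and symmetry, $v=G'+H$. As $v$ is an atom and $H\ne0$, $G'=0$ and $H=v$, so $\mu(G)=3-2=1$. By (L6), $e$ equals an option of $G+v$. If $e=G_1+v$ with $G_1$ an option of $G$, then $\mu(G_1)=0$, so $e=v$, false. So $e=G+v_1$ with $v_1$ an option of $v$ and $\mu(v_1)=2-1=1$, which forces $v_1=p$. Thus $e=G+p$. From $G+p\ge e$, the option $G$ (from $p\to0$), with $\mu(G)=1$, is $\ge$ an option of $e$ with $\mu\le1$. The only such option is $p$, so $G\ge p$. Then $e=G+p\ge p+p$, contradicting (N1). $\square$

**Proposition 12.** $Y$ is an atom.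

*Proof.* **Step 1: two minimal options.** The options of $Y$ with $\mu\le7$ are $g$ and $1+e$ (with $\mu=3$), $5+b$ (with $\mu=6$), and $4+g$, $5+e$, $5+v$ (with $\mu=7$). Note that $1+e\ge g$, as $e$ is an option of $g$.

The option $g$ is minimal: the only other option with $\mu\le3$ is $1+e$, and $g\ge1+e$ would make every option of $g$ be $\ge e$, in particular $v\ge e$, contradicting (N2).

The option $4+g$ is minimal, since it is not $\ge$ any other option with $\mu\le7$:

* $4+g\ge g$ gives $4\ge0$, false.
* $4+g\ge1+e$ gives $4+g\ge g$, false.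
* $4+g\ge5+e$ gives $g\ge1+e$, just excluded.
* $4+g\ge5+v$ gives $g\ge1+v$, so $e\ge v$, contradicting (N3).
* $4+g\ge5+b$ gives $g\ge1+b$, so $v\ge b$, so its option $p$ is $\ge0$ or $\ge c$; both are false, the latter by (N0).

**Step 2: what a splitting must look like.** Let $Y=S+T$ with $S,T\ne0$. By (L6) and symmetry $g=S'+T$; as $g$ is an atom, $S'=0$ and $T=g$. So $Y=S+g$ and $\mu(S)=4-3=1$. By (L6), $4+g$ equals an option of $S+g$. If $4+g=S+g_1$ with $g_1$ an option of $g$, then $\mu(g_1)=7-1=6$, so $g_1=4+v$, the only option of $g$ with $\mu=6$. Cancelling $4$ gives $g=S+v$, contradicting that $g$ is an atom. So $4+g=S_1+g$ with $S_1$ an option of $S$, and $S_1=4$ by cancellation. **Thus $S$ has an option equal to $4$.**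

**Step 3: this option is fatal.** We have $S+g\ge Y$. The option $S+v$, with $\mu=3$, is $\ge$ an option of $Y$ with $\mu\le3$, so it is $\ge g$ or $\ge1+e\ge g$. Hence $S+v\ge g$. Its option $S+p$, with $\mu=2$, is $\ge$ an option of $g$ with $\mu\le2$, that is, $\ge v$ or $\ge e$.

* If $S+p\ge v$: the option $4+p$ of $S+p$, with $\mu=5$, is $\ge$ an option of $v$ with $\mu\le5$, i.e. $p$ or $3+b$. The former gives $4\ge0$, false. The latter gives $1+p\ge b$ by cancelling $3$, so $p\ge0$ or $p\ge c$, both false.
* If $S+p\ge e$: the option $S$ (from $p\to0$), with $\mu=1$, is $\ge$ an option of $e$ with $\mu\le1$, i.e. $S\ge p$. Then the option $4$ of $S$ is $\ge0$ or $\ge b$. But $4\neq 0$ and $4\notin\Lambda(b)$, so both are false.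

This contradiction shows that $Y$ is an atom. $\square$

## 10. Different factorizations, and arbitrarily many of them

*Proof of Theorem A.* By Corollary 8, $\varphi(Y)+X=\varphi(X)+Y$. Concatenate a factorization of $\varphi(Y)$ and one of $X$. The atom $Y$ (Proposition 12) does not occur in it, since $Y\nmid\varphi(Y)$ and $Y\nmid X$ (Proposition 9). A factorization of $\varphi(X)$ together with the atom $Y$ is a factorization of the same game in which $Y$ does occur. These are two different factorizations of one Left dead end. $\square$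

*Proof of Theorem B.* The games $X,Y$ do not depend on $k$, and everything in Sections 5–9 holds for each $k\ge1000$. Write $\varphi_k$ for $\varphi$.

**Part 1.** Take $P=\varphi_k(Y)$ for $k\ge1000$. Then $P+X=\varphi_k(X)+Y$ is divisible by $Y$, while $Y\nmid P$ and $Y\nmid X$; so $Y$ is not prime. These $P$ are distinct for distinct $k$, because
$$\nu(\varphi_k(Y))=1+\nu(Y)+\nu(L)=1+146+(k+20)$$
depends on $k$.

**Part 2.** The case $n=0$ is trivial, so let $n\ge1$ and put $G_{n,k}=n\,(\varphi_k(Y)+X)$, the sum of $n$ copies. For $0\le j\le n$, Corollary 8 gives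
$$G_{n,k}=(n-j)\big(\varphi_k(Y)+X\big)+j\big(\varphi_k(X)+Y\big).$$
Fix one factorization each of $\varphi_k(Y)$, $X$ and $\varphi_k(X)$, and let $r\ge0$ be the multiplicity of $Y$ in that of $\varphi_k(X)$. Substituting them gives a factorization of $G_{n,k}$ in which $Y$ has multiplicity exactly $j(r+1)$: it does not occur in the chosen factorizations of $\varphi_k(Y)$ and $X$, and it occurs $r+1$ times in each of the $j$ copies of $\varphi_k(X)+Y$. For $j=0,1,\dots,n$ these multiplicities are distinct, so $G_{n,k}$ has at least $n+1$ distinct factorizations. For fixed $n\ge1$ the games $G_{n,k}$ are pairwise distinct as $k$ varies, since $\nu(G_{n,k})=n\big((k+167)+147\big)$. $\square$
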